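\title{A polarized partition relation that ineffability does not decide}

\begin{abstract}
We show that ineffability of $\kappa$ does not imply the polarized partition relation $\binom{\kappa^+}{\kappa}\rightarrow\binom{\tau}{\kappa}_{<\kappa}$ for all $\tau<\kappa^+$. From an ineffable cardinal $\kappa$ we force a model in which $\kappa$ is ineffable and $\binom{\kappa^+}{\kappa}\not\rightarrow\binom{\kappa^\omega}{\kappa}_{\omega}$. By a theorem of Jones, $\kappa^\omega$ is the least order type at which the relation can fail, and the relation holds for all $\tau<\kappa^+$ when $\kappa$ is measurable. From a measurable $\kappa$ with $2^\kappa=\kappa^+$ we obtain the same failure at a cardinal that is ineffable and Ramsey. The coloring is built from walks along a $\square_\kappa$-sequence. It is added by a $\kappa^+$-c.c.\ forcing such that every subset of $\kappa$ in the extension lies in an intermediate extension by a single Cohen subset of $\kappa$.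
\end{abstract}

\section{The question and the results}\label{sec:intro}

For ordinals $\alpha,\beta,\gamma,\delta$ and a cardinal $\chi$, the polarized partition relation
\[
\binom{\alpha}{\beta}\rightarrow\binom{\gamma}{\delta}_\chi
\]
states that for every coloring $c:\alpha\times\beta\to\chi$ there are $A\subseteq\alpha$, $B\subseteq\beta$ and $i<\chi$ such that $\operatorname{otp}(A)=\gamma$, $\operatorname{otp}(B)=\delta$ and $c$ takes the constant value $i$ on $A\times B$. The subscript ${<}\kappa$ means that the relation holds for every cardinal $\chi<\kappa$, and $\not\rightarrow$ denotes the negation. We call the elements of $\alpha$ \emph{rows}, the elements of $\beta$ \emph{columns}, and $A\times B$ a \emph{monochromatic rectangle}. Passing to an initial segment of $A$ shows that the relation persists when $\gamma$ is decreased.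

Let $\kappa$ be an uncountable regular cardinal and consider colorings of $\kappa^+\times\kappa$ and rectangles with $\kappa$ columns. With $\kappa$ colors nothing can be said, since $c(\alpha,\nu)=\nu$ has no monochromatic rectangle with two columns. With $\chi<\kappa$ colors every row is constant on a set of $\kappa$ columns, and $\kappa^+$ rows do so with the same color, but each row on its own set of columns. The relation $\binom{\kappa^+}{\kappa}\rightarrow\binom{\tau}{\kappa}_{<\kappa}$ measures how long a set of rows can be made to share one set of columns. All $\tau$ with $\kappa\le\tau<\kappa^+$ have cardinality $\kappa$, so the issue is the order type of the set of rows and not its size. Throughout, $\kappa^n$ and $\kappa^\omega=\sup_n\kappa^n$ are ordinal powers, hence ordinals below $\kappa^+$. A theorem of Jones states that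
\[
\binom{\kappa^+}{\kappa}\rightarrow\binom{\kappa^n}{\kappa}_{<\kappa}\quad\text{for every }n<\omega
\]
if $\kappa$ is weakly compact.

A cardinal $\kappa$ is \emph{ineffable} if it is uncountable and regular and for every sequence $\langle A_\alpha:\alpha<\kappa\rangle$ with $A_\alpha\subseteq\alpha$ there is $A\subseteq\kappa$ such that $\{\alpha<\kappa:A\cap\alpha=A_\alpha\}$ is stationary in $\kappa$. Measurable cardinals are ineffable and ineffable cardinals are weakly compact (Lemma~\ref{lem:ineff}). The following question comes from Garti and Shelah~\cite{GS}.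

\medskip
\noindent\textbf{Question.} \emph{Does $\binom{\kappa^+}{\kappa}\rightarrow\binom{\tau}{\kappa}_{<\kappa}$ hold for every $\tau<\kappa^+$ when $\kappa$ is ineffable?}
\medskip

The answer is no: ineffability does not imply the relation. It does not refute it either.

\begin{theorem}\label{thm:A}
If $\kappa$ is ineffable, there is a forcing extension in which $\kappa$ is ineffable and $\binom{\kappa^+}{\kappa}\not\rightarrow\binom{\kappa^\omega}{\kappa}_{\omega}$. In fact, in the extension there is $c:\kappa^+\times\kappa\to\omega$ such that whenever $B\in[\kappa]^\kappa$, $n<\omega$, $A\subseteq\kappa^+$ and $c\le n$ on $A\times B$, then $\operatorname{otp}(A)\le\kappa^{2n}+1<\kappa^\omega$.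
\end{theorem}

\begin{theorem}\label{thm:B}
If $\kappa$ is measurable, then $\binom{\kappa^+}{\kappa}\rightarrow\binom{\tau}{\kappa}_{<\kappa}$ for all $\tau<\kappa^+$.
\end{theorem}

Theorem~\ref{thm:B} is known; we include its short proof because it shows what an ineffable cardinal lacks. Recall that $\kappa$ is \emph{Ramsey} if for every $h:[\kappa]^{<\omega}\to2$ there is $H\in[\kappa]^\kappa$ such that $h$ is constant on $[H]^n$ for each $n<\omega$.

\begin{theorem}\label{thm:C}
If $\kappa$ is measurable and $2^\kappa=\kappa^+$, there is a forcing extension in which $\kappa$ is ineffable and Ramsey and the conclusion of Theorem~\ref{thm:A} holds.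
\end{theorem}

Thus, if ZFC with an ineffable cardinal is consistent, then so is ZFC with an ineffable $\kappa$ at which the relation fails for $\tau=\kappa^\omega$ and $\omega$ colors, and hence for all $\tau\in[\kappa^\omega,\kappa^+)$; on the other hand the relation holds at every ineffable cardinal that is measurable. Relative to the relevant large cardinals, the statement in the question is independent. Every $\tau<\kappa^\omega$ is below some $\kappa^n$, so by the theorem of Jones $\kappa^\omega$ is the least $\tau$ at which $\binom{\kappa^+}{\kappa}\rightarrow\binom{\tau}{\kappa}_{<\kappa}$ can fail at an ineffable $\kappa$. We claim nothing about colorings with finitely many colors.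

Section~\ref{sec:meas} proves Theorem~\ref{thm:B} and locates the step that breaks at an ineffable cardinal. Section~\ref{sec:walks} extracts from $\square_\kappa$ a function $D$ on pairs of rows and reduces Theorem~\ref{thm:A} to finding rows that dominate $D$. Section~\ref{sec:prep} makes ineffability survive the addition of a Cohen subset of $\kappa$. Section~\ref{sec:main} defines the forcing that adds the rows, and Sections~\ref{sec:proofA} and~\ref{sec:proofC} prove Theorems~\ref{thm:A} and~\ref{thm:C}.

\subsection*{Forcing conventions}
A poset is a preorder, and $p\le q$ means that $p$ is stronger. A poset is \emph{${<}\kappa$-closed} (\emph{${\le}\xi$-closed}) if every decreasing sequence of length $<\kappa$ (of length $\le\xi$) has a lower bound. $\mathrm{Add}(\xi,1)$ is $2^{<\xi}$ ordered by reverse inclusion; we identify a generic filter for it with its union $g\in2^\xi$. If $\xi$ is regular, then $\mathrm{Add}(\xi,1)$ is ${<}\xi$-closed. We use the following textbook facts.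
\begin{itemize}
\item[(F1)] A ${\le}\xi$-closed poset adds no function from $\xi$ to the ground model, and a ${<}\kappa$-closed poset adds no function from an ordinal below $\kappa$ to the ground model. If $P$ is ${\le}\xi$-closed and forces that $\dot Q$ is ${\le}\xi$-closed, then $P*\dot Q$ is ${\le}\xi$-closed.
\item[(F2)] If $\lambda$ is regular uncountable and $P$ is $\lambda$-c.c.\ (all antichains have size $<\lambda$), for instance if $|P|<\lambda$, then $P$ preserves all cardinals $\ge\lambda$ and the regularity of all regular cardinals $\ge\lambda$.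
\item[(F3)] If $e:S\to P$ preserves order and incompatibility and has dense range (a \emph{dense embedding}), then $S$ and $P$ have the same generic extensions.
\item[(F4)] (Maximum principle.) If $p\Vdash\exists x\,\varphi(x)$, then $p\Vdash\varphi(\dot x)$ for some name $\dot x$.
\end{itemize}

\section{Measurable cardinals, and what ineffability retains}\label{sec:meas}

Recall that $\kappa$ is \emph{weakly compact} if it is inaccessible and every tree of height $\kappa$ with levels of size $<\kappa$ has a chain of size $\kappa$, and \emph{Mahlo} if it is inaccessible and the inaccessible cardinals below it form a stationary set.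

\begin{lemma}\label{lem:ineff}
Let $\kappa$ be ineffable.
\begin{itemize}
\item[(a)] $\kappa$ is inaccessible.
\item[(b)] If $A_\xi\subseteq\xi$ for $\xi<\kappa$, there is $A\subseteq\kappa$ such that $\{\xi<\kappa:\xi\text{ is inaccessible and }A\cap\xi=A_\xi\}$ is stationary. In particular $\kappa$ is Mahlo.
\item[(c)] $\kappa$ is weakly compact.
\end{itemize}
Moreover, every measurable cardinal is ineffable.
\end{lemma}

\begin{proof}
(a) Suppose $\lambda<\kappa\le2^\lambda$ and let $A_\alpha\subseteq\lambda$ for $\lambda\le\alpha<\kappa$ be pairwise distinct. If $A\cap\alpha=A_\alpha$ for stationarily many $\alpha$, then $A_\alpha=A\cap\lambda$ for two different $\alpha\geq\lambda$, a contradiction.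

(b) We attach to each singular $\xi$ a witness of singularity, so that singular $\xi$ cannot be guessed often. For a singular strong limit cardinal $\xi<\kappa$ let $z_\xi\subseteq\xi$ be cofinal with $\operatorname{otp}z_\xi<\min z_\xi$, and let $z_\xi=\emptyset$ for all other $\xi$. For limit $\xi$ the set $\{2\cdot\eta:\eta\in A_\xi\}\cup\{2\cdot\eta+1:\eta\in z_\xi\}$ is a subset of $\xi$. Ineffability, applied to these sets, gives $A$, $Z$ and a stationary set $S$ of limit ordinals with $A\cap\xi=A_\xi$ and $Z\cap\xi=z_\xi$ for $\xi\in S$. If $S$ contained unboundedly many singular strong limit cardinals, then $Z$ would be unbounded in $\kappa$, so that $\operatorname{otp}(Z\cap\xi)$ tends to $\kappa$, while $\operatorname{otp}(Z\cap\xi)<\min Z$ for unboundedly many $\xi$. This is impossible. By (a) the uncountable strong limit cardinals form a club in $\kappa$, so stationarily many $\xi\in S$ are regular uncountable strong limit cardinals.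

(c) Let $T$ be a tree of height $\kappa$ with levels of size $<\kappa$; we may assume that its underlying set is $\kappa$. For club many $\alpha$ the union of the first $\alpha$ levels is the set $\alpha$. For such $\alpha$ let $A_\alpha\subseteq\alpha$ be the set of predecessors of a node on level $\alpha$. If $A\cap\alpha=A_\alpha$ for stationarily many such $\alpha$, then $A$ is an increasing union of chains of unbounded lengths, hence a chain of size $\kappa$.

Finally, let $U$ be a normal measure on $\kappa$, let $A_\alpha\subseteq\alpha$, and put $A=\{\eta:\{\alpha:\eta\in A_\alpha\}\in U\}$. For each $\eta$ the set $Y_\eta=\{\alpha:\eta\in A_\alpha\Leftrightarrow\eta\in A\}$ is in $U$. By normality the diagonal intersection $\{\alpha:\alpha\in Y_\eta\text{ for all }\eta<\alpha\}=\{\alpha:A\cap\alpha=A_\alpha\}$ is in $U$, and members of a normal measure are stationary.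
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $U$ be a nonprincipal $\kappa$-complete ultrafilter on $\kappa$ and let $c:\kappa^+\times\kappa\to\chi$ with $0<\chi<\kappa$. By monotonicity we may assume $\kappa\le\tau<\kappa^+$. For each $\alpha<\kappa^+$ there is a color $i_\alpha$ with $B_\alpha=\{\nu:c(\alpha,\nu)=i_\alpha\}\in U$. Fix $i$ and $X\in[\kappa^+]^{\kappa^+}$ with $i_\alpha=i$ for $\alpha\in X$.

We shall choose rows and columns alternately in $\kappa$ steps. A new column can be taken in $B_\alpha$ for all rows $\alpha$ chosen so far, by $\kappa$-completeness. The difficulty is that a new row $\alpha$ must have all columns chosen so far in $B_\alpha$, and must lie in a prescribed position. We solve this by finding one row $\alpha^*$ that is imitated on every initial segment of the columns by $\kappa^+$ rows.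

There are $2^{<\kappa}=\kappa$ pairs $(\beta,s)$ with $s\subseteq\beta<\kappa$. Discard from $X$ all $\alpha$ such that for some $\beta<\kappa$ the set $\{\alpha'\in X:B_{\alpha'}\cap\beta=B_\alpha\cap\beta\}$ has size $\le\kappa$. The discarded elements lie in a union of $\kappa$ sets of size $\le\kappa$, so some $\alpha^*\in X$ remains, and for every $\beta<\kappa$ the set
\[
X_\beta=\{\alpha\in X:B_\alpha\cap\beta=B_{\alpha^*}\cap\beta\}
\]
has size $\kappa^+$. The $\kappa$ sets $X_\beta$ are unbounded in the regular cardinal $\kappa^+$, so there are consecutive bounded intervals $I_\eta$ ($\eta<\tau$) of $\kappa^+$ each of which meets every $X_\beta$. Let $h:\kappa\to\tau$ be a bijection.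

By recursion on $\nu<\kappa$ let $\beta_\nu=\sup\{b_\mu+1:\mu<\nu\}$, pick $\alpha_\nu\in I_{h(\nu)}\cap X_{\beta_\nu}$, and then pick $b_\nu\ge\beta_\nu$ in $B_{\alpha^*}\cap\bigcap_{\mu\le\nu}B_{\alpha_\mu}$; this set is in $U$ and therefore unbounded. If $\mu\le\nu$, then $b_\nu\in B_{\alpha_\mu}$ by the choice of $b_\nu$. If $\mu<\nu$, then $b_\mu\in B_{\alpha^*}\cap\beta_\nu=B_{\alpha_\nu}\cap\beta_\nu$. So $c$ has the constant value $i$ on $A\times B$, where $A=\{\alpha_\nu:\nu<\kappa\}$ and $B=\{b_\nu:\nu<\kappa\}$. The set $A$ has exactly one element in each $I_\eta$, so $\operatorname{otp}A=\tau$, and the $b_\nu$ increase, so $\operatorname{otp}B=\kappa$.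
\end{proof}

Part of this argument survives at an ineffable $\kappa$. Let $c:\kappa^+\times\kappa\to\chi$ with $\chi<\kappa$ and fix $0<\delta<\kappa^+$. List the sets $\{\nu:c(\alpha,\nu)=i\}$ for $\alpha<\delta$, $i<\chi$ as $\langle Y_\eta:\eta<\kappa\rangle$ and apply ineffability to $A_\nu=\{\eta<\nu:\nu\in Y_\eta\}$. We obtain $A$ and a stationary $S$ such that $\nu\in Y_\eta\Leftrightarrow\eta\in A$ whenever $\eta<\nu\in S$. So each $Y_\eta$ contains a final segment of $S$ or is disjoint from one, and since $\chi<\kappa$, each row $\alpha<\delta$ is constant on a final segment of $S$, with some value $i_\alpha$. Thus ineffability does the work of $U$ for any $\kappa$ rows fixed in advance. A rectangle with $\operatorname{otp}A=\tau<\kappa^+$ has at most $\kappa$ rows, and one might guess that the answer to the question is yes.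

What is lost is the pigeonhole step. The colors $i_\alpha$ now partition the ordinal $\delta$, not the cardinal $\kappa^+$, and a long ordinal can be a union of countably many short sets.

\begin{example}\label{ex:short}
Let $\delta=\kappa^{\omega+1}=\kappa^\omega\cdot\kappa$. Write $\alpha<\delta$ as $\alpha=\kappa^\omega\cdot j+\eta$ with $j<\kappa$ and $\eta<\kappa^\omega$, and let $i_\alpha$ be the least $n$ with $\eta<\kappa^n$. The set $\{\alpha<\delta:i_\alpha\le n\}$ consists of $\kappa$ consecutive blocks of type $\kappa^n$, so its order type is $\kappa^n\cdot\kappa=\kappa^{n+1}<\kappa^\omega$. The coloring $c(\alpha,\nu)=i_\alpha$ of $\delta\times\kappa$ has no monochromatic rectangle whose set of rows has type $\kappa^\omega$.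
\end{example}

A coloring of $\kappa^+\times\kappa$ that ignores the columns is constant on a rectangle with $\kappa^+$ rows. The coloring in Theorem~\ref{thm:A} uses the columns to display partitions as in Example~\ref{ex:short} for larger and larger $\delta$. For this we need such partitions for all $\delta<\kappa^+$, and they must cohere.

\section{Walks along a square sequence}\label{sec:walks}

Let $\kappa$ be an uncountable regular cardinal. A \emph{$\square_\kappa$-sequence} is a sequence $\langle C_\alpha:0<\alpha<\kappa^+,\ \alpha\text{ limit}\rangle$ such that $C_\alpha$ is club in $\alpha$, $\operatorname{otp}C_\alpha\le\kappa$, and $C_\beta=C_\alpha\cap\beta$ for each limit point $\beta<\alpha$ of $C_\alpha$ (\emph{coherence}). Fix such a sequence and put $C_{\alpha+1}=\{\alpha\}$ and $C_0=\emptyset$.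

For $\xi<\alpha<\kappa^+$ the ordinal $\min(C_\alpha\setminus\xi)$ exists and lies in $[\xi,\alpha)$. The \emph{walk} from $\alpha$ to $\xi$ is the finite sequence $\alpha=\alpha_0>\alpha_1>\dots>\alpha_k=\xi$ with $\alpha_{i+1}=\min(C_{\alpha_i}\setminus\xi)$, and $\rho_2(\xi,\alpha)$ is its number of steps:
\[
\rho_2(\xi,\xi)=0,\qquad \rho_2(\xi,\alpha)=1+\rho_2\bigl(\xi,\min(C_\alpha\setminus\xi)\bigr)\quad\text{for }\xi<\alpha .
\]
The bound on the order types of the clubs makes $\rho_2(\cdot,\alpha)$ a partition of $\alpha$ of the kind seen in Example~\ref{ex:short}.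

\begin{lemma}\label{lem:otp}
For $\alpha<\kappa^+$ and $n<\omega$, $\operatorname{otp}\{\xi<\alpha:\rho_2(\xi,\alpha)\le n\}\le\kappa^n$. For $n=0$ the set is empty.
\end{lemma}

\begin{proof}
We use induction on $n$, for all $\alpha$ at once. The case $n=0$ holds as $\rho_2(\xi,\alpha)\ge1$ for $\xi<\alpha$. The set for $n+1$ is the union over $c\in C_\alpha$ of the pieces
\[
\{\xi<\alpha:\min(C_\alpha\setminus\xi)=c\text{ and }\rho_2(\xi,c)\le n\}.
\]
The piece of $c$ is contained in $c+1$. If $c<c'$ are in $C_\alpha$, every $\xi$ in the piece of $c'$ is above $c$, since otherwise $\min(C_\alpha\setminus\xi)\le c$. So the pieces are arranged one after another, in order type at most $\operatorname{otp}C_\alpha\le\kappa$. If $n=0$, the piece of $c$ is $\{c\}$ and the union has type $\le\kappa$. If $n\ge1$, the piece of $c$ is contained in $\{\xi<c:\rho_2(\xi,c)\le n\}\cup\{c\}$ and has type $\le\kappa^n+1\le\kappa^n\cdot2$, so the union has type at most $\kappa^n\cdot2\cdot\kappa=\kappa^{n+1}$.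
\end{proof}

Coherence of the clubs makes these partitions agree up to a bounded error.

\begin{lemma}[Todorcevic]\label{lem:coh}
For $\alpha<\beta<\kappa^+$, $\ \sup_{\xi<\alpha}|\rho_2(\xi,\alpha)-\rho_2(\xi,\beta)|<\omega$.
\end{lemma}

\begin{proof}
Suppose not, and let $\alpha$ be least such that the supremum is infinite for some $\beta>\alpha$; fix such a $\beta$. For $\eta<\alpha$, minimality shows that both $\rho_2(\cdot,\alpha)$ and $\rho_2(\cdot,\beta)$ differ boundedly from $\rho_2(\cdot,\eta)$ on $\eta$, so they differ boundedly from each other on $\eta$, and then on $\eta+1$. Hence $\alpha$ is a limit ordinal, and we reach a contradiction once we bound the difference on an interval $(\eta,\alpha)$ with $\eta<\alpha$.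

Let $\beta=\beta_0>\dots>\beta_k=\alpha$ be the walk from $\beta$ to $\alpha$. For $i<k-1$ we have $\alpha\notin C_{\beta_i}$, and $C_{\beta_i}$ is closed in $\beta_i>\alpha$, so $\sup(C_{\beta_i}\cap\alpha)<\alpha$. Let $\eta<\alpha$ be above these finitely many suprema. For $\xi\in(\eta,\alpha)$ and $i<k-1$ we have $\min(C_{\beta_i}\setminus\xi)=\min(C_{\beta_i}\setminus\alpha)=\beta_{i+1}$, so
\[
\rho_2(\xi,\beta)=k-1+\rho_2(\xi,\beta_{k-1}).
\]
If $\sup(C_{\beta_{k-1}}\cap\alpha)<\alpha$, increase $\eta$ to lie above this supremum as well; then the walk from $\beta_{k-1}$ to $\xi\in(\eta,\alpha)$ passes through $\alpha$, and $\rho_2(\xi,\beta)=k+\rho_2(\xi,\alpha)$. Otherwise $\alpha$ is a limit point of $C_{\beta_{k-1}}$. By coherence $C_\alpha=C_{\beta_{k-1}}\cap\alpha$, so the walks from $\beta_{k-1}$ and from $\alpha$ to $\xi<\alpha$ make their first step to the same ordinal, and $\rho_2(\xi,\beta)=k-1+\rho_2(\xi,\alpha)$ for $\xi\in(\eta,\alpha)$. In both cases the difference is constant on $(\eta,\alpha)$.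
\end{proof}

\begin{remark}
Coherence is used only in the last case, and it cannot be omitted. Suppose $C_{\omega_1}=\omega_1$ and $\operatorname{otp}C_\lambda=\omega$ for all countable limit $\lambda$. Then $\rho_2(\xi,\omega_1)=1$ for all $\xi<\omega_1$, whereas the proof of Lemma~\ref{lem:otp} with $\omega$ in place of $\kappa$ gives $\operatorname{otp}\{\xi<\omega^\omega:\rho_2(\xi,\omega^\omega)\le n\}\le\omega^n$, so that $\rho_2(\cdot,\omega^\omega)$ is unbounded on $\omega^\omega$.
\end{remark}

For $\alpha<\beta<\kappa^+$ let
\[
D(\alpha,\beta)=\sup_{\xi\le\alpha}|\rho_2(\xi,\alpha)-\rho_2(\xi,\beta)|,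
\]
a natural number by Lemma~\ref{lem:coh}. The rest of the paper uses only two properties of $D$.
\begin{itemize}
\item[(D1)] $D(\alpha,\beta)\le D(\alpha,\gamma)+D(\beta,\gamma)$ for $\alpha<\beta<\gamma<\kappa^+$.
\item[(D2)] $\operatorname{otp}\{\alpha<\beta:D(\alpha,\beta)\le n\}\le\kappa^n$ for $\beta<\kappa^+$ and $n<\omega$.
\end{itemize}
For (D1), each $\xi\le\alpha$ satisfies $|\rho_2(\xi,\alpha)-\rho_2(\xi,\beta)|\le|\rho_2(\xi,\alpha)-\rho_2(\xi,\gamma)|+|\rho_2(\xi,\beta)-\rho_2(\xi,\gamma)|$. For (D2), taking $\xi=\alpha$ gives $D(\alpha,\beta)\ge\rho_2(\alpha,\beta)$, and Lemma~\ref{lem:otp} applies. Both properties are absolute, so they remain true of the same function $D$ in every forcing extension that preserves $\kappa$ and $\kappa^+$.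

By (D2) each $D(\cdot,d)$ partitions $d$ into short sets. The gain over $\rho_2$ is (D1): if two rows $\alpha<\beta$ receive small values from \emph{some} $d$ above them, then $D(\alpha,\beta)$ is small, and this conclusion no longer mentions $d$. So $d$ may change from column to column. The next proposition isolates what is needed.

\begin{proposition}\label{prop:reduce}
Let $D$ satisfy \textup{(D2)}, and let $f_\alpha:\kappa\to\omega$ for $\alpha<\kappa^+$ be such that for all $\alpha<\beta<\kappa^+$ there is $\lambda<\kappa$ with
\begin{equation}\label{eq:dom}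
D(\alpha,\beta)\le f_\alpha(\nu)+f_\beta(\nu)\qquad\text{for all }\nu\in[\lambda,\kappa).
\end{equation}
Let $c(\alpha,\nu)=f_\alpha(\nu)$. If $B\in[\kappa]^\kappa$, $n<\omega$, $A\subseteq\kappa^+$ and $c\le n$ on $A\times B$, then $\operatorname{otp}(A)\le\kappa^{2n}+1$.
\end{proposition}

\begin{proof}
For $\alpha<\beta$ in $A$ choose $\nu\in B$ above the corresponding $\lambda$; then $D(\alpha,\beta)\le2n$. By (D2), $\operatorname{otp}(A\cap\beta)\le\kappa^{2n}$ for every $\beta\in A$. If $\operatorname{otp}(A)>\kappa^{2n}+1$, the element $\beta$ of $A$ with $\operatorname{otp}(A\cap\beta)=\kappa^{2n}+1$ violates this.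
\end{proof}

For the rows below a fixed $d<\kappa^+$ the constant functions $f_\alpha(\nu)=D(\alpha,d)$ satisfy~\eqref{eq:dom}, by (D1). For all $\kappa^+$ rows no such family exists if $\kappa$ is measurable, by Theorem~\ref{thm:B}. We shall force one. The following computation shows the shape that the columns should have.

\begin{example}[Adding one row]\label{ex:row}
Suppose the rows $f_\alpha$, $\alpha<\delta$, are given and we want to define $f_\delta$. Write $\delta$ as an increasing union of sets $N_\nu$ ($\nu<\kappa$) of size $<\kappa$. It suffices to have~\eqref{eq:dom} for the pairs $(\alpha,\delta)$ with $\alpha\in N_\nu$ in column $\nu$, that is,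
\[
f_\delta(\nu)\ge D(\alpha,\delta)-f_\alpha(\nu)\qquad\text{for all }\alpha\in N_\nu .
\]
When $N_\nu$ is infinite, the right-hand side has to be bounded for $f_\delta(\nu)$ to exist. Suppose column $\nu$ is, on $N_\nu$, the view from a point $d>\delta$: $f_\alpha(\nu)=D(\alpha,d)$ for $\alpha\in N_\nu$. Then $f_\delta(\nu)=D(\delta,d)$ works by (D1), and the column is again the view from $d$ on $N_\nu\cup\{\delta\}$. To be able to do this for a row $\delta$ that is not known in advance, the column should be the view from $\kappa^+$ many $d$.
\end{example}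

Columns of this kind are the good patterns of Section~\ref{sec:main}. We close this section by arranging $\square_\kappa$.

\begin{lemma}\label{lem:square}
Let $\kappa$ be uncountable and regular. There is a poset $\mathbb S$ that adds no function from $\kappa$ to the ground model and forces that there is a $\square_\kappa$-sequence. It preserves $\kappa^+$, and it preserves each of the statements ``$\kappa$ is ineffable'', ``$\kappa$ is measurable'' and $2^\kappa=\kappa^+$.
\end{lemma}

\begin{proof}
Let $\mathbb S$ consist of the sequences $p=\langle C_\alpha:0<\alpha\le\gamma_p,\ \alpha\text{ limit}\rangle$, where $0<\gamma_p<\kappa^+$ is a limit ordinal, $C_\alpha$ is club in $\alpha$, $\operatorname{otp}C_\alpha\le\kappa$, and $C_\beta=C_\alpha\cap\beta$ for each limit point $\beta<\alpha$ of $C_\alpha$. The order is end-extension.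

We need lower bounds only along sequences whose limit stages we control. For a limit $\theta\le\kappa$, a \emph{run} of length $\theta$ is built as follows: $p_0$ is any condition; $p_{i+1}\le p_i$ is any condition with $\gamma_{p_{i+1}}>\gamma_{p_i}$; and for limit $i\le\theta$ we let $\gamma_{p_i}=\sup_{j<i}\gamma_{p_j}$ and let $p_i$ be the union of the earlier $p_j$ together with $C_{\gamma_{p_i}}=\{\gamma_{p_j}:j<i\}$. Each such $p_i$ is a condition: the new set is club in $\gamma_{p_i}$ because $j\mapsto\gamma_{p_j}$ is increasing and continuous, it has order type $i\le\kappa$, and its limit points below $\gamma_{p_i}$ are the $\gamma_{p_j}$ with $j<i$ limit, where $C_{\gamma_{p_j}}=\{\gamma_{p_k}:k<j\}$ is its initial segment.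

For every $p$ and every limit $\gamma\in[\gamma_p,\kappa^+)$ there is $q\le p$ with $\gamma_q=\gamma$. We prove this by induction on $\gamma$, for all $p$, and may assume $\gamma>\gamma_p$. If $\gamma=\gamma'+\omega$ with $\gamma'$ limit, then $\gamma'\ge\gamma_p$; extend $p$ to length $\gamma'$ and put $C_\gamma=\{\gamma'+n:1\le n<\omega\}$, which has no limit point below $\gamma$. If $\gamma$ is a limit of limit ordinals, let $\langle\gamma_i:i<\operatorname{cf}\gamma\rangle$ be an increasing continuous sequence of limit ordinals cofinal in $\gamma$ with $\gamma_0=\gamma_p$. As $\operatorname{cf}\gamma\le\kappa$, the induction hypothesis gives a run of length $\operatorname{cf}\gamma$ with $p_0=p$ and $\gamma_{p_i}=\gamma_i$, and its last member is $q$.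

If $p$ forces that $\dot f$ is a function from $\kappa$ to the ground model, build a run of length $\kappa$ with $p_0=p$ in which $p_{i+1}$ decides $\dot f(i)$; then $p_\kappa$ decides $\dot f$. So no such function is added, $\kappa^+$ is preserved, and the union of a generic filter is a $\square_\kappa$-sequence. The extension has the same subsets of $\kappa$ and the same $\kappa$-sequences of subsets of $\kappa$. Hence it has the same clubs and the same instances of the definition of ineffability, a measure on $\kappa$ remains a $\kappa$-complete ultrafilter, and $2^\kappa=\kappa^+$ persists.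
\end{proof}

\section{Ineffability after adding a Cohen subset}\label{sec:prep}

The forcing of Section~\ref{sec:main} will be approximated by posets that are equivalent to $\mathrm{Add}(\kappa,1)$, so we need a model in which $\kappa$ is ineffable after forcing with $\mathrm{Add}(\kappa,1)$. To guess a sequence $\langle A_\xi:\xi<\kappa\rangle$ of the extension we guess names in the ground model. For this $A_\xi$ must be computed by a name that is a subset of $V_\xi$, from the part $g\restriction\xi$ of the generic function. We arrange this by first adding a generic $g_\xi\in2^\xi$ at every inaccessible $\xi<\kappa$. Then $g_\xi$ is a condition in $\mathrm{Add}(\kappa,1)$, and below it $g\restriction\xi=g_\xi$ is generic for the local copy $\mathrm{Add}(\xi,1)$.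

In this section $V$ is a model in which $\kappa$ is ineffable, and ``inaccessible'' means inaccessible in $V$.

\subsection*{The iteration}
We use the Easton support iteration of the posets $\mathrm{Add}(\eta,1)$, in a concrete form that keeps track of ranks. By recursion on $\xi\le\kappa$, let $p\in R_\xi$ if and only if $p$ is a function, $\operatorname{dom}p$ is a set of inaccessibles below $\xi$ with $|\operatorname{dom}p\cap\zeta|<\zeta$ for all inaccessible $\zeta\le\xi$, and each $p(\eta)\in V_{\eta+\omega}$ is an $R_\eta$-name forced to be in $\mathrm{Add}(\eta,1)$. Let $p\le q$ if $p\restriction\eta\Vdash_{R_\eta}p(\eta)\supseteq q(\eta)$ for all $\eta\in\operatorname{dom}q$, where $p(\eta)$ is read as $\emptyset$ for $\eta\notin\operatorname{dom}p$.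

\begin{itemize}
\item[(R1)] For inaccessible $\xi\le\kappa$ we have $R_\xi=R_\kappa\cap V_\xi$, and for $\xi<\kappa$ we have $|R_{\xi+1}|<\zeta$ for every inaccessible $\zeta>\xi$.
\end{itemize}
Indeed, a condition in $R_\xi$ has domain bounded in $\xi$ and therefore rank below $\xi$; a condition in $R_\kappa\cap V_\xi$ has domain bounded in $\xi$; and $R_{\xi+1}\subseteq V_{\xi+\omega\cdot2}$. The restriction $p(\eta)\in V_{\eta+\omega}$ loses nothing: since $R_\eta\subseteq V_\eta$, a name $\dot q$ for an element of $\mathrm{Add}(\eta,1)$ is forced to be equal to the name consisting of all pairs of a check name for some $(i,j)\in\eta\times2$ and a condition forcing $(i,j)\in\dot q$, and this name is a subset of $V_\eta$. Hence $p\mapsto(p\restriction\xi,p(\xi))$ is a dense embedding of $R_{\xi+1}$ into $R_\xi*\mathrm{Add}(\xi,1)$ for inaccessible $\xi<\kappa$, and an $R_{\xi+1}$-generic filter $G_{\xi+1}$ corresponds to a pair $G_\xi*g_\xi$ with $g_\xi\in2^\xi$.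

For $\xi\le\xi'\le\kappa$, if $p\in R_{\xi'}$ and $r\le p\restriction\xi$ in $R_\xi$, then $r\cup(p\restriction[\xi,\xi'))$ extends $r$ and $p$. So $R_\xi$ is a complete suborder of $R_{\xi'}$: if $G_{\xi'}$ is generic, then so is $G_\xi=G_{\xi'}\cap R_\xi$, and every $R_\xi$-generic filter arises in this way. In particular, a $\Delta_0$ statement about $R_\xi$-names is forced by $r\in R_\xi$ in $R_\xi$ if and only if it is forced by $r$ in $R_{\xi'}$.

For inaccessible $\xi<\xi'\le\kappa$ the \emph{tail} $T_{\xi,\xi'}\in V[G_{\xi+1}]$ is the set of all $p\restriction(\xi,\xi')$ with $p\in R_{\xi'}$, ordered by $t\le t'$ if $r\cup t\le r\cup t'$ for some $r\in G_{\xi+1}$. The map that sends $p$ to the pair of $p\restriction(\xi+1)$ and the check name of $p\restriction(\xi,\xi')$ is a dense embedding of $R_{\xi'}$ into $R_{\xi+1}*\dot T_{\xi,\xi'}$, as for any iteration.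

\begin{lemma}\label{lem:iter}
\begin{itemize}
\item[(R2)] For inaccessible $\xi<\xi'\le\kappa$, the tail $T_{\xi,\xi'}$ is ${\le}\xi$-closed in $V[G_{\xi+1}]$. Each inaccessible $\eta\le\kappa$ is regular in $V[G_\eta]$.
\item[(R3)] $R_\kappa$ is $\kappa$-c.c.\ of size $\kappa$, and $\kappa$ is inaccessible in $V[G_\kappa]$.
\end{itemize}
\end{lemma}

\begin{proof}
(R2) We prove by induction on inaccessible $\xi'\le\kappa$ that all tails $T_{\xi,\xi'}$ are ${\le}\xi$-closed and that $\xi'$ is regular in $V[G_{\xi'}]$.

Let $r_0\in R_{\xi+1}$ force that $\langle\dot t_i:i<\theta\rangle$ is decreasing in the tail, where $\theta\le\xi$. Let $d$ be the union of the sets $\operatorname{dom}t$ over all $t$ such that $r\Vdash\dot t_i=t$ for some $r\le r_0$ and $i<\theta$. For inaccessible $\zeta\in(\xi,\xi']$ this is a union of fewer than $\zeta$ domains by (R1), so $|d\cap\zeta|<\zeta$ by regularity of $\zeta$. For $\eta\in d$ let $t^*(\eta)$ be a name for the following element of $V[G_\eta]$: if $r_0\in G_{\xi+1}$ and the functions $t_i(\eta)^{G_\eta}$, $i<\theta$, increase under inclusion, where $t_i=\dot t_i^{G_{\xi+1}}$,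 take their union; otherwise take $\emptyset$. The union is in $\mathrm{Add}(\eta,1)$ because $\theta\le\xi<\eta$ and $\eta<\xi'$ is regular in $V[G_\eta]$ by the induction hypothesis. So $t^*\in R_{\xi'}$.

We show by induction on $\eta\le\xi'$ that $r\cup(t^*\restriction\eta)\le r\cup(t\restriction\eta)$ whenever $r\le r_0$ forces $\dot t_i=t$; for $\eta=\xi'$ this says that $r_0$ forces $t^*$ to be a lower bound. The order is defined coordinatewise, so it suffices to assume the statement for $\eta$, let $\eta\in\operatorname{dom}t\subseteq d$, and show that $r\cup(t^*\restriction\eta)$ forces $t^*(\eta)\supseteq t(\eta)$. Let $G_\eta$ be generic and contain $r\cup(t^*\restriction\eta)$. For $j<j'<\theta$ there is $r'\in G_{\xi+1}$ below $r_0$ that decides $\dot t_{j'}$ and satisfies $r'\cup t_{j'}\le r'\cup t_j$. Then $r'\cup(t^*\restriction\eta)\in G_\eta$, so $r'\cup(t_{j'}\restriction\eta)\in G_\eta$ by the statement for $\eta$, and this condition forces $t_{j'}(\eta)\supseteq t_j(\eta)$. So the functions increase and $t^*(\eta)^{G_\eta}$ is their union, which contains $t(\eta)^{G_\eta}$.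

For the regularity of $\xi'$: if the inaccessibles below $\xi'$ are bounded by $\zeta<\xi'$, then $R_{\xi'}\subseteq V_{\zeta+\omega\cdot2}$ has size $<\xi'$ and (F2) applies. Otherwise let $f:\mu\to\xi'$ be in $V[G_{\xi'}]$ with $\mu<\xi'$, and take an inaccessible $\xi\in(\mu,\xi')$. By the closure of $T_{\xi,\xi'}$ and (F1), $f\in V[G_{\xi+1}]$, where $\xi'$ is regular by (R1) and (F2). So $f$ is bounded.

(R3) $R_\kappa\subseteq V_\kappa$ has size $\kappa$. Let $p_\xi\in R_\kappa$ for inaccessible $\xi<\kappa$; we find two compatible conditions among them. Since $p_\xi\restriction\xi\in R_\xi\subseteq V_\xi$, the map that sends $\xi$ to the rank of $p_\xi\restriction\xi$ is regressive on a stationary set, as $\kappa$ is Mahlo. By Fodor's lemma the rank is constant on a stationary set, and since $|V_\zeta|<\kappa$ for $\zeta<\kappa$, the condition $p_\xi\restriction\xi$ itself has a constant value on a stationary set. Take $\xi<\xi'$ in this set with $p_\xi\in V_{\xi'}$. Then $\operatorname{dom}p_\xi\subseteq\xi'$ and $p_{\xi'}\restriction\xi'=p_\xi\restriction\xi$, so $p_\xi\cup p_{\xi'}$ is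 a function and a common extension. Thus $R_\kappa$ is $\kappa$-c.c. By (R2), $\kappa$ is regular in $V[G_\kappa]$, and for inaccessible $\eta<\kappa$ all subsets of $\eta$ in $V[G_\kappa]$ lie in $V[G_{\eta+1}]$, where $2^\eta<\kappa$ because $|R_{\eta+1}|<\kappa$. So $\kappa$ is a strong limit in $V[G_\kappa]$.
\end{proof}

\subsection*{Dense sets of small rank}
A condition of $R_\xi*\mathrm{Add}(\xi,1)$ need not belong to $V_\xi$. In order to reflect statements from $V_\kappa$ to $V_\xi$ we pass to dense subsets that do. Let $L$ be the club of limits of inaccessibles below $\kappa$. For $\xi=\kappa$ or $\xi\in L$ inaccessible, let $\mathbb A_\xi$ be the set of all $(r,\dot q)\in V_\xi$ such that $r\in R_\xi$, $\dot q$ is an $R_\xi$-name, and $\Vdash_{R_\xi}\dot q\in2^\zeta$ for some $\zeta<\xi$, with the order of $R_\xi*\mathrm{Add}(\xi,1)$.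

\begin{lemma}\label{lem:dense}
$\mathbb A_\xi$ is dense in $R_\xi*\mathrm{Add}(\xi,1)$, and $\mathbb A_\xi=\mathbb A_\kappa\cap V_\xi$ as ordered sets.
\end{lemma}

\begin{proof}
Given $(r,\dot q)\in R_\xi*\mathrm{Add}(\xi,1)$, extend $r$ to decide $\operatorname{dom}\dot q=\zeta$ and take an inaccessible $\eta\in(\zeta,\xi)$. By (R2) and (F1), $r$ forces $\dot q\in V[G_{\eta+1}]$, so there are $r'\le r$ and an $R_{\eta+1}$-name $\dot q_0$ with $r'\Vdash\dot q=\dot q_0$. Let $\dot q'$ be an $R_{\eta+1}$-name for the function that equals $\dot q_0$ if $\dot q_0\in2^\zeta$ and is constantly $0$ on $\zeta$ otherwise. We may take $\dot q'$ to consist of pairs of a check name for an element of $\zeta\times2$ and a condition in $R_{\eta+1}$, so $\dot q'\in V_\xi$. Then $(r',\dot q')\in\mathbb A_\xi$ extends $(r,\dot q)$.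

An $R_\xi$-name is an $R_\kappa$-name, and an $R_\kappa$-name in $V_\xi$ involves only conditions in $R_\kappa\cap V_\xi=R_\xi$. If $\dot q\in V_\xi$ is forced to be in $2^\zeta$, then $\zeta$ is at most the rank of $\dot q$, so $\zeta<\xi$. The statements ``$\dot q$ is a function from $\zeta$ to $2$'' and ``$\dot q'\supseteq\dot q$'' are $\Delta_0$, so it does not matter whether they are forced in $R_\xi$ or in $R_\kappa$. This gives the equality of the sets and of the orders.
\end{proof}

\begin{lemma}\label{lem:indestr}
If $G_\kappa*g$ is generic for $R_\kappa*\mathrm{Add}(\kappa,1)$, then $\kappa$ is ineffable in $V[G_\kappa][g]$.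
\end{lemma}

\begin{proof}
By (R3), $\mathrm{Add}(\kappa,1)$ is ${<}\kappa$-closed in $V[G_\kappa]$, so $\kappa$ is regular and uncountable in $V[G_\kappa][g]$. Let $\langle\dot A_\xi:\xi<\kappa\rangle$ be names; by (F4) we may assume that $\dot A_\xi\subseteq\xi$ is forced by every condition.

\emph{Local names.} Let $\xi\in L$ be inaccessible. In $V[G_{\xi+1}]$ the remaining forcing $T_{\xi,\kappa}*\mathrm{Add}(\kappa,1)$ is ${\le}\xi$-closed by (R2) and (F1), and $(\emptyset,g_\xi)$ is a condition in it. Deciding ``$\eta\in\dot A_\xi$'' for all $\eta<\xi$ along a decreasing sequence of length $\xi$, we find $u_\xi\le(\emptyset,g_\xi)$ and $b_\xi\subseteq\xi$ in $V[G_{\xi+1}]$ with $u_\xi\Vdash\dot A_\xi=b_\xi$. By (F4) fix names $\dot u_\xi,\dot b_\xi$ for such objects in the forcing $R_\xi*\mathrm{Add}(\xi,1)$, and put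
\[
\sigma_\xi=\{(\eta,s):\eta<\xi,\ s\in\mathbb A_\xi,\ s\Vdash\eta\in\dot b_\xi\}\subseteq V_\xi .
\]

\emph{Guessing.} Let $k:V_\kappa\to\kappa$ be a bijection; $k[V_\xi]=\xi$ for club many $\xi$. Lemma~\ref{lem:ineff}(b), applied to the sets $k[\sigma_\xi]$, gives $\sigma\subseteq V_\kappa$ and a stationary set $S\subseteq L$ of inaccessibles with $\sigma\cap V_\xi=\sigma_\xi$ for $\xi\in S$. The set $\sigma$ is closed under strengthening: if $(\eta,s)\in\sigma$ and $s'\le s$ in $\mathbb A_\kappa$, take $\xi\in S$ with $(\eta,s),s'\in V_\xi$; then $(\eta,s)\in\sigma_\xi$ and $s'\le s$ in $\mathbb A_\xi$ by Lemma~\ref{lem:dense}, so $(\eta,s')\in\sigma_\xi\subseteq\sigma$. Let $\dot a$ name the set of all $\eta$ such that $(\eta,s)\in\sigma$ for some $s$ in the generic filter. We show that $\{\xi:\dot A_\xi=\dot a\cap\xi\}$ is forced to be stationary.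

Otherwise some $s_1\in\mathbb A_\kappa$ forces that $\dot C$ is a club disjoint from this set. Let $W=\{(\eta,s):s\in\mathbb A_\kappa,\ s\Vdash\eta\in\dot C\}$. Since $\kappa$ is inaccessible, club many $\xi$ give elementary substructures of $(V_\kappa,\in,\mathbb A_\kappa,\le,W,\sigma)$ with universe $V_\xi$. So there is $\xi\in S$ with $s_1\in V_\xi$ and
\[
(V_\xi,\in,\mathbb A_\xi,\le,W\cap V_\xi,\sigma_\xi)\prec(V_\kappa,\in,\mathbb A_\kappa,\le,W,\sigma).
\]
Let $G_\xi*g_\xi$ be generic for $R_\xi*\mathrm{Add}(\xi,1)$ with $s_1\in G_\xi*g_\xi$, where $s_1$ is regarded as an element of $\mathbb A_\xi$, and extend it by a generic filter for the remaining forcing that contains $u_\xi$. This yields a generic $G_\kappa*g$ with $g\restriction\xi=g_\xi$. For $s=(r,\dot q)\in\mathbb A_\xi$ we have $r\in G_\kappa\Leftrightarrow r\in G_\xi$, and $\dot q^{G_\kappa}=\dot q^{G_\xi}$ has domain below $\xi$. Therefore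
\begin{equation}\label{eq:agree}
s\in G_\kappa*g\iff s\in G_\xi*g_\xi\qquad\text{for }s\in\mathbb A_\xi .
\end{equation}
In particular $s_1\in G_\kappa*g$, so $C$ is a club and $A_\eta\ne a\cap\eta$ for $\eta\in C$.

\emph{$\xi\in C$.} Let $\zeta<\xi$. For every $s\le s_1$ in $\mathbb A_\kappa$ there are $s'\le s$ in $\mathbb A_\kappa$ and $\eta>\zeta$ with $(\eta,s')\in W$. By elementarity the same holds in $V_\xi$, so by genericity of $G_\xi*g_\xi$ there are $s'\in\mathbb A_\xi\cap(G_\xi*g_\xi)$ and $\eta\in(\zeta,\xi)$ with $(\eta,s')\in W$. By~\eqref{eq:agree}, $\eta\in C$. So $C\cap\xi$ is unbounded in $\xi$.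

\emph{$A_\xi=a\cap\xi$.} We have $A_\xi=b_\xi$ because $u_\xi$ is in the generic filter. If $\eta\in b_\xi$, some $s\in\mathbb A_\xi\cap(G_\xi*g_\xi)$ forces $\eta\in\dot b_\xi$, so $(\eta,s)\in\sigma$, and $\eta\in a$ by~\eqref{eq:agree}. If $\eta\in\xi\setminus b_\xi$, some $s\in\mathbb A_\xi\cap(G_\xi*g_\xi)$ forces $\eta\notin\dot b_\xi$. Then no $s'\le s$ in $\mathbb A_\xi$ has $(\eta,s')\in\sigma_\xi$, and by elementarity no $s'\le s$ in $\mathbb A_\kappa$ has $(\eta,s')\in\sigma$. If $\eta\in a$, witnessed by $s''\in G_\kappa*g$ with $(\eta,s'')\in\sigma$, then $s$ and $s''$ both lie in $G_\kappa*g$ and have a common extension $s'\in\mathbb A_\kappa$, and $(\eta,s')\in\sigma$ by closure under strengthening. So $\eta\notin a$.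

Thus $\xi\in C$ and $A_\xi=a\cap\xi$, a contradiction.
\end{proof}

\subsection*{Recognizing Cohen forcing}

\begin{lemma}\label{lem:cohen}
Let $\kappa$ be an infinite cardinal with $\kappa^{<\kappa}=\kappa$ \textup{(}cardinal exponentiation\textup{)}. Any two ${<}\kappa$-closed posets of size $\kappa$ in which every condition has two incompatible extensions have the same generic extensions. In particular, the generic extensions by such a poset are those by $\mathrm{Add}(\kappa,1)$.
\end{lemma}

\begin{proof}
Let $P=\{\pi_\alpha:\alpha<\kappa\}$ be such a poset. Below any $p\in P$ there is an antichain of size $\kappa$: using closure at limits, build a decreasing sequence $\langle p_i:i<\kappa\rangle$ below $p$ and $q_i\le p_i$ with $q_i\perp p_{i+1}$; for $i<j$ we have $q_j\le p_{i+1}$ and hence $q_i\perp q_j$.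

Let $S$ be the set of functions $s:\alpha+1\to\kappa$ with $\alpha<\kappa$, ordered by reverse inclusion. We define $e:S\to P$ by recursion on the length so that $s\subseteq s'$ implies $e(s')\le e(s)$. For $t:\alpha\to\kappa$ let $B_t$ be the set of common lower bounds of the $e(t\restriction(\beta+1))$, $\beta<\alpha$; it is nonempty by closure and closed downward. The set $B'_t$ of $q\in B_t$ with $q\le\pi_\alpha$ or $q\perp\pi_\alpha$ is closed downward and dense in $B_t$. Take an antichain of size $\kappa$ inside $B'_t$ and extend it to a maximal antichain among the subsets of $B_t'$. It has size $\kappa$, and every element of $B_t$ is compatible with one of its members. Let $\langle e(t{}^\frown\langle i\rangle):i<\kappa\rangle$ enumerate it without repetition.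

The map $e$ preserves order by construction. If $s,s'$ first differ at $\beta$, then $e(s\restriction(\beta+1))$ and $e(s'\restriction(\beta+1))$ are different members of one antichain, so $e(s)\perp e(s')$. For density of the range fix $\alpha$. Build a function $t:\alpha+1\to\kappa$ and a decreasing sequence $\langle p_\beta:\beta\le\alpha\rangle$ below $\pi_\alpha$ with $p_\beta\le e(t\restriction(\beta+1))$: at stage $\beta$, a lower bound $p'$ of $\pi_\alpha$ and the earlier $p_\gamma$ lies in $B_{t\restriction\beta}$, so it is compatible with some $e((t\restriction\beta){}^\frown\langle i\rangle)$; let $t(\beta)=i$ and let $p_\beta$ be a common extension. Then $e(t)$ is compatible with $\pi_\alpha$ and belongs to $B'_{t\restriction\alpha}$, so $e(t)\le\pi_\alpha$. Thus $e$ is a dense embedding of $S$, which does not depend on $P$, and (F3) applies. The poset $\mathrm{Add}(\kappa,1)$ satisfies the hypotheses, since $\kappa$ is regular and $2^{<\kappa}=\kappa$.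
\end{proof}

\section{The forcing that adds the rows}\label{sec:main}

Let $V$ be a model in which $\kappa$ is ineffable and $\square_\kappa$ holds, let $D\in V$ be as in Section~\ref{sec:walks}, and work in $V_1=V[G_\kappa]$. By (R3) and (F2), $\kappa$ is inaccessible in $V_1$, so there are only $\kappa$ sequences of length $<\kappa$ of ordinals below $\kappa$; moreover $\kappa^+=(\kappa^+)^V$, and (D1), (D2) hold.

We define a poset $\mathbb P$ whose conditions are rectangles of size $<\kappa$ of the future coloring. Besides adding rows that satisfy~\eqref{eq:dom}, it has to preserve ineffability, and the plan for this dictates its design. For each $\delta<\kappa^+$ there will be a poset $\mathbb P^\delta\subseteq\mathbb P$ of size $\kappa$ that adds the rows up to $\delta$, such that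
\begin{itemize}
\item every subset of $\kappa$ added by $\mathbb P$ is added by some $\mathbb P^\delta$ (chain condition);
\item $\mathbb P^\delta$ is equivalent to $\mathrm{Add}(\kappa,1)$, so that $\kappa$ is ineffable in its extension;
\item stationary subsets of $\kappa$ in the extension by $\mathbb P^\delta$ stay stationary later.
\end{itemize}

\subsection*{Good patterns}
For $N\in[\kappa^+]^{<\kappa}$, a function $y:N\to\omega$ is \emph{good} if there are $\kappa^+$ many $d<\kappa^+$ such that $d>\alpha$ and $y(\alpha)=D(\alpha,d)$ for all $\alpha\in N$.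
\begin{itemize}
\item[(G1)] A restriction of a good function is good.
\item[(G2)] If $y$ is good on $N\subseteq N'\in[\kappa^+]^{<\kappa}$, then $y$ extends to a good function on $N'$. In particular ($N=\emptyset$) there is a good function on every $N'$.
\item[(G3)] If $y$ is good on $N$ and $\alpha<\beta$ are in $N$, then $D(\alpha,\beta)\le y(\alpha)+y(\beta)$.
\end{itemize}
(G1) holds with the same witnesses $d$, and (G3) is (D1) applied to $\alpha<\beta<d$. For (G2), $\kappa^+$ many witnesses $d$ for $y$ lie above $\sup N'$, and there are at most $\kappa$ functions from $N'$ to $\omega$, so one function occurs as $D(\cdot,d)\restriction N'$ for $\kappa^+$ many of these $d$.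

\subsection*{Coherent sets of rows}
For $0<\delta<\kappa^+$ fix a surjection $e_\delta:\kappa\to\delta$, let $e_0=\emptyset$, and put $N(\delta,\lambda)=e_\delta[\lambda]\cup\{\delta\}$ for $\lambda<\kappa$. These sets have size $<\kappa$ and largest element $\delta$, they increase continuously with $\lambda$, and their union is $\delta+1$. The set of rows of a condition will be some $N(\delta,\lambda)$. To project a condition to $\mathbb P^\beta$ for a row $\beta$ of it, we need the rows up to $\beta$ to form the set $N(\beta,\lambda)$. So let $E_\delta$ be the set of limit ordinals $\lambda$ with $0<\lambda<\kappa$ such that $e_\beta[\lambda]=e_\delta[\lambda]\cap\beta$ for all $\beta\in e_\delta[\lambda]$.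

\begin{lemma}\label{lem:clubs}
$E_\delta$ is club in $\kappa$. If $\lambda\in E_\delta$ and $\beta\in N(\delta,\lambda)$, then $\lambda\in E_\beta$ and $N(\delta,\lambda)\cap(\beta+1)=N(\beta,\lambda)$.
\end{lemma}

\begin{proof}
Let $\lambda<\kappa$ be a limit point of $E_\delta$ and $\beta\in e_\delta[\lambda]$. For all large $\lambda'\in E_\delta\cap\lambda$ we have $\beta\in e_\delta[\lambda']$ and $e_\beta[\lambda']=e_\delta[\lambda']\cap\beta$; taking unions gives $e_\beta[\lambda]=e_\delta[\lambda]\cap\beta$. Given $\lambda_0<\kappa$, use regularity of $\kappa$ and surjectivity of the maps to choose $\lambda_{n+1}>\lambda_n$ such that for all $\beta\in e_\delta[\lambda_n]$ we have $e_\beta[\lambda_n]\subseteq e_\delta[\lambda_{n+1}]$ and $e_\delta[\lambda_n]\cap\beta\subseteq e_\beta[\lambda_{n+1}]$. Then $\sup_n\lambda_n\in E_\delta$.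

The second statement is trivial for $\beta=\delta$. Let $\beta\in e_\delta[\lambda]$. For $\gamma\in e_\beta[\lambda]=e_\delta[\lambda]\cap\beta$ we have $e_\gamma[\lambda]=e_\delta[\lambda]\cap\gamma=e_\beta[\lambda]\cap\gamma$, so $\lambda\in E_\beta$; and $N(\delta,\lambda)\cap(\beta+1)=(e_\delta[\lambda]\cap\beta)\cup\{\beta\}=N(\beta,\lambda)$.
\end{proof}

\subsection*{Conditions}

\begin{definition}\label{def:P}
A condition $p\in\mathbb P$ is a quadruple $(\alpha_p,\lambda_p,F_p,\bar x^p)$, where $\alpha_p<\kappa^+$ (the \emph{top}), $\lambda_p\in E_{\alpha_p}$ (the \emph{height}), and, with $a_p=N(\alpha_p,\lambda_p)$, we have $F_p:a_p\times\lambda_p\to\omega$ and $\bar x^p=\langle x^p_\beta:\beta\in a_p\rangle$, such that for all $\beta\in a_p$: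
\begin{itemize}
\item[(P1)] $x^p_\beta$ is a closed subset of $\lambda_p+1$ and $\lambda_p\in x^p_\beta$;
\item[(P2)] if $\mu\in x^p_\beta$ and $\mu\le\nu<\lambda_p$, then $F_p(\cdot,\nu)\restriction N(\beta,\mu)$ is good.
\end{itemize}
Let $p'\le p$ if $a_p\subseteq a_{p'}$, $\lambda_p\le\lambda_{p'}$, $F_p=F_{p'}\restriction(a_p\times\lambda_p)$, and $x^p_\beta=x^{p'}_\beta\cap(\lambda_p+1)$ for all $\beta\in a_p$. Let $\mathbb P^\delta$ be the set of conditions with top $\delta$.
\end{definition}

In (P2), $N(\beta,\mu)\subseteq N(\beta,\lambda_p)\subseteq a_p$ by Lemma~\ref{lem:clubs}. The relation $\le$ is transitive because each clause is. $\mathbb P^\delta$ is nonempty: for $\lambda\in E_\delta$ take $F=0$ and all $x_\beta=\{\lambda\}$.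

An ordinal $\mu\in x_\beta$ is a promise: from column $\mu$ on, the rows in $N(\beta,\mu)$ carry good patterns. A condition makes the promise $\lambda_p\in x^p_{\alpha_p}$ about all of its rows, and its extensions keep it:
\begin{itemize}
\item[(P3)] If $p'\le p$ and $\lambda_p\le\nu<\lambda_{p'}$, then $F_{p'}(\cdot,\nu)\restriction a_p$ is good.
\end{itemize}
This is (P2) for $p'$ with $\beta=\alpha_p$ and $\mu=\lambda_p\in x^p_{\alpha_p}\subseteq x^{p'}_{\alpha_p}$. Promises are recorded separately for each row $\beta$ because the chain condition requires us to merge two conditions whose existing columns need not be good on the union of their rows; a new top makes its first promise only at the new height. The sets $x_\beta$ are closed in order that a limit of promises be a promise. This matters in Lemma~\ref{lem:closed}(c).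

For $\beta\in a_p$ let
\[
p|\beta=\bigl(\beta,\ \lambda_p,\ F_p\restriction(N(\beta,\lambda_p)\times\lambda_p),\ \bar x^p\restriction N(\beta,\lambda_p)\bigr).
\]

\begin{lemma}\label{lem:restr}
\begin{itemize}
\item[(a)] If $\beta\in a_p$, then $p|\beta\in\mathbb P^\beta$, $a_{p|\beta}=a_p\cap(\beta+1)$ and $p\le p|\beta$.
\item[(b)] If $r\le p$, $\delta\in a_r$ and $\alpha_p\le\delta$, then $r|\delta\le p$.
\item[(c)] If $p'\le p$ and $\beta\in a_p$, then $p'|\beta\le p|\beta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:clubs}, $\lambda_p\in E_\beta$ and $N(\beta,\lambda_p)=a_p\cap(\beta+1)$. The clauses (P1) and (P2) for $p|\beta$ are instances of those for $p$, and $p\le p|\beta$ holds by definition. (b) We have $a_p\subseteq a_r\cap(\alpha_p+1)\subseteq a_r\cap(\delta+1)=a_{r|\delta}$, and $r|\delta$ has the same height as $r$ and the same data on the rows in $a_p$. (c) Apply (b) to $p'\le p|\beta$ and $\delta=\beta$.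
\end{proof}

\subsection*{Amalgamation}
One construction yields all common extensions that we need. It is Example~\ref{ex:row} carried out for a set of rows.

\begin{lemma}\label{lem:amalg}
Let $p,q\in\mathbb P$ with $\lambda_p\le\lambda_q$, let $b=a_p\cap a_q$, and suppose that
\begin{itemize}
\item[(i)] $F_p$ and $F_q$ agree on $b\times\lambda_p$, and $x^p_\gamma=x^q_\gamma\cap(\lambda_p+1)$ for $\gamma\in b$;
\item[(ii)] $F_q(\cdot,\nu)\restriction b$ is good for $\lambda_p\le\nu<\lambda_q$.
\end{itemize}
Let $\delta\ge\alpha_p,\alpha_q$ and let $\lambda'\in E_\delta$ be such that $\lambda'>\lambda_q$ and $\alpha_p,\alpha_q\in N(\delta,\lambda')$; every sufficiently large $\lambda'\in E_\delta$ has this property. Then there is $r\le p,q$ with top $\delta$ and height $\lambda'$, and the values of $F_r$ on $(a_r\setminus(a_p\cup a_q))\times\lambda_q$ can be prescribed arbitrarily.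
\end{lemma}

\begin{proof}
Let $a'=N(\delta,\lambda')$. By Lemma~\ref{lem:clubs}, $a_p\subseteq N(\alpha_p,\lambda')\subseteq a'$ and $a_q\subseteq N(\alpha_q,\lambda')\subseteq a'$. By (ii) and (G2), for $\nu\in[\lambda_p,\lambda_q)$ let $y_\nu$ be a good extension of $F_q(\cdot,\nu)\restriction b$ to $a_p$, and for $\nu\in[\lambda_q,\lambda')$ let $z_\nu$ be a good function on $a'$. Let $h$ be the prescribed function. Define $F'(\gamma,\nu)$ on $a'\times\lambda'$ by the table
\[
\begin{array}{l|ccc}
 & \nu<\lambda_p & \lambda_p\le\nu<\lambda_q & \lambda_q\le\nu<\lambda'\\ \hline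
\gamma\in a_q & F_q(\gamma,\nu) & F_q(\gamma,\nu) & z_\nu(\gamma)\\
\gamma\in a_p\setminus a_q & F_p(\gamma,\nu) & y_\nu(\gamma) & z_\nu(\gamma)\\
\gamma\in a'\setminus(a_p\cup a_q) & h(\gamma,\nu) & h(\gamma,\nu) & z_\nu(\gamma)
\end{array}
\]
and let $x'_\gamma$ be $x^q_\gamma\cup\{\lambda'\}$, $x^p_\gamma\cup\{\lambda'\}$ or $\{\lambda'\}$ in the three rows of the table, respectively. By (i) and the choice of $y_\nu$, the restriction $F'(\cdot,\nu)\restriction a_p$ is $F_p(\cdot,\nu)$ for $\nu<\lambda_p$ and $y_\nu$ for $\lambda_p\le\nu<\lambda_q$.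

Let $r=(\delta,\lambda',F',\bar x')$. (P1) holds. For (P2) let $\mu\in x'_\beta$ and $\mu\le\nu<\lambda'$. If $\nu\ge\lambda_q$, use (G1) for $z_\nu$. Let $\nu<\lambda_q$. Since $\mu<\lambda'$, we have $\beta\in a_p\cup a_q$. If $\beta\in a_q$, then $\mu\in x^q_\beta$ and $N(\beta,\mu)\subseteq a_q$, and (P2) for $q$ applies. If $\beta\in a_p\setminus a_q$, then $\mu\in x^p_\beta$ and $N(\beta,\mu)\subseteq a_p$; use (P2) for $p$ if $\nu<\lambda_p$, and (G1) for $y_\nu$ if $\nu\ge\lambda_p$. So $r\in\mathbb P^\delta$. The table shows $r\le q$. Also $r\le p$: $F'$ extends $F_p$, and $x'_\gamma\cap(\lambda_p+1)=x^p_\gamma$ for $\gamma\in a_p$, by (i) if $\gamma\in b$.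
\end{proof}

\begin{corollary}\label{cor:amalg}
\begin{itemize}
\item[(a)] If $p\in\mathbb P$, $\delta\ge\alpha_p$, $\gamma\le\delta$ and $\zeta<\kappa$, there is $r\le p$ in $\mathbb P^\delta$ with $\gamma\in a_r$ and $\lambda_r>\zeta$.
\item[(b)] If $\beta\in a_p$, $q\in\mathbb P^\beta$ and $q\le p|\beta$, there is $r\le p,q$ with top $\alpha_p$, and $r|\beta\le q$.
\item[(c)] $\mathbb P$ is $\kappa^+$-c.c.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Apply Lemma~\ref{lem:amalg} with $q=p$ and $\lambda'>\zeta$ so large that $\gamma\in N(\delta,\lambda')$.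

(b) Since $a_{p|\beta}\subseteq a_q\subseteq\beta+1$, we have $a_p\cap a_q=a_p\cap(\beta+1)=a_{p|\beta}$. So (i) follows from $q\le p|\beta$, and (ii) is (P3) for $q\le p|\beta$. Take $\delta=\alpha_p$. The last claim is Lemma~\ref{lem:restr}(b).

(c) Let $\kappa^+$ conditions be given. We may assume that they have the same height $\lambda$. The $\Delta$-system lemma states that, if there are only $\kappa$ sequences of length $<\kappa$ of ordinals below $\kappa$, then among $\kappa^+$ sets of size $<\kappa$ there are $\kappa^+$ whose pairwise intersections are one fixed set $b$. Apply it to the sets $a_p$. There are at most $\kappa$ possibilities for $F_p\restriction(b\times\lambda)$ and $\bar x^p\restriction b$, so two of the conditions satisfy (i), and (ii) is vacuous for equal heights. By Lemma~\ref{lem:amalg} they are compatible.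
\end{proof}

\subsection*{The posets $\mathbb P^\delta$}

\begin{lemma}\label{lem:closed}
Let $\delta<\kappa^+$.
\begin{itemize}
\item[(a)] If $q,q'\in\mathbb P^\delta$ are compatible and $\lambda_q\le\lambda_{q'}$, then $q'\le q$. If also $\lambda_q=\lambda_{q'}$, then $q=q'$.
\item[(b)] Let $\theta<\kappa$ be a limit ordinal and $\langle p_i:i<\theta\rangle$ a strictly decreasing sequence in $\mathbb P^\delta$. Let $\lambda=\sup_i\lambda_{p_i}$, $F=\bigcup_iF_{p_i}$ and $x_\beta=\{\lambda\}\cup\bigcup\{x^{p_i}_\beta:\beta\in a_{p_i}\}$ for $\beta\in N(\delta,\lambda)$. Then $p^*=(\delta,\lambda,F,\bar x)$ is in $\mathbb P^\delta$ and $p^*\le p_i$ for all $i$. Hence $\mathbb P^\delta$ is ${<}\kappa$-closed.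
\item[(c)] In \textup{(b)}, if $q\in\mathbb P^\delta$ and $q\le p_i$ for all $i$, then $q\le p^*$.
\end{itemize}
\end{lemma}

We call $p^*$ the \emph{limit} of the sequence.

\begin{proof}
(a) Let $p\le q,q'$. We have $a_q=N(\delta,\lambda_q)\subseteq N(\delta,\lambda_{q'})=a_{q'}$; both $F_q$ and $F_{q'}\restriction(a_q\times\lambda_q)$ equal $F_p\restriction(a_q\times\lambda_q)$; and both $x^q_\gamma$ and $x^{q'}_\gamma\cap(\lambda_q+1)$ equal $x^p_\gamma\cap(\lambda_q+1)$ for $\gamma\in a_q$. For equal heights these inclusions and restrictions are equalities.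

(b) By (a) the heights $\lambda_i=\lambda_{p_i}$ increase strictly, so $\lambda\in E_\delta$ is above all of them, $N(\delta,\lambda)=\bigcup_ia_{p_i}$, and $F$ is a function on $N(\delta,\lambda)\times\lambda$. The sets $x^{p_i}_\beta$ end-extend each other, so $x_\beta\cap(\lambda_i+1)=x^{p_i}_\beta$ whenever $\beta\in a_{p_i}$. Hence every limit point of $x_\beta$ below $\lambda$ is a limit point of some closed set $x^{p_i}_\beta$, and (P1) holds. For (P2), let $\mu\in x_\beta$ and $\mu\le\nu<\lambda$; take $i$ with $\beta\in a_{p_i}$ and $\lambda_i>\nu$, and use (P2) for $p_i$. The same equalities give $p^*\le p_i$. A decreasing sequence of length $<\kappa$ has a last element, or is eventually constant, or has a strictly decreasing cofinal subsequence of limit length; so it has a lower bound.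

(c) We have $\lambda_q\ge\lambda$, $a_q\supseteq a_{p^*}$ and $F_q\supseteq F$. For $\gamma\in a_{p^*}$ the closed set $x^q_\gamma$ contains $\lambda_i$ for all large $i$, so $\lambda\in x^q_\gamma$; and $x^q_\gamma\cap\lambda$ is the union of the sets $x^q_\gamma\cap(\lambda_i+1)=x^{p_i}_\gamma$ for large $i$. So $x^q_\gamma\cap(\lambda+1)=x_\gamma$.
\end{proof}

By (P3), $q\le p^*$ requires the columns of $q$ from $\lambda$ on to be good on the union $\bigcup_ia_{p_i}$, while $q\le p_i$ only makes them good on each $a_{p_i}$. Closedness of $x^q_\delta$ bridges this gap: it puts $\lambda$ into $x^q_\delta$, and then (P2) for $q$ contains the stronger requirement.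

\begin{lemma}\label{lem:isCohen}
For $\kappa\le\delta<\kappa^+$, every generic extension of $V_1$ by $\mathbb P^\delta$ has the form $V[G_\kappa][g]$ with $G_\kappa*g$ generic over $V$ for $R_\kappa*\mathrm{Add}(\kappa,1)$. In particular $\kappa$ is ineffable in it.
\end{lemma}

\begin{proof}
There are $\kappa$ possible heights, each occurs, and for each height there are at most $\kappa$ choices of $F$ and $\bar x$; so $|\mathbb P^\delta|=\kappa$. Let $p\in\mathbb P^\delta$. As $|a_p|<\kappa\le\delta$, there is $\gamma\in\delta\setminus a_p$. Apply Lemma~\ref{lem:amalg} with $q=p$ and $\lambda'$ so large that $\gamma\in N(\delta,\lambda')$, once prescribing the value $0$ and once the value $1$ at $(\gamma,0)$. The two extensions are incompatible. Now use Lemmas~\ref{lem:closed}(b), \ref{lem:cohen} and~\ref{lem:indestr}.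
\end{proof}

\subsection*{The intermediate models}
Let $G$ be $\mathbb P$-generic over $V_1$, let $V_2=V_1[G]$ and $G^\delta=G\cap\mathbb P^\delta$. By Corollary~\ref{cor:amalg}(a), for every $p\in G$, all $\gamma,\gamma'<\kappa^+$ and every $\zeta<\kappa$ there is $r\in G$ with $r\le p$, $\gamma,\gamma'\in a_r$ and $\lambda_r>\zeta$.

\begin{lemma}\label{lem:factor}
\begin{itemize}
\item[(a)] $G^\delta$ is $\mathbb P^\delta$-generic over $V_1$.
\item[(b)] If $\alpha_p\le\delta$, then $p\in G$ if and only if $q\le p$ for some $q\in G^\delta$.
\item[(c)] Every $X\subseteq\kappa$ in $V_2$ belongs to $V_1[G^\delta]$ for all sufficiently large $\delta<\kappa^+$.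
\item[(d)] In $V_2$, $\kappa$ is regular and $\kappa^+=(\kappa^+)^{V_1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $G^\delta$ is closed upward in $\mathbb P^\delta$. If $p,q\in G^\delta$ and $r\in G$ extends both, then $\delta\in a_r$, $r|\delta\in G^\delta$ because $r\le r|\delta$, and $r|\delta\le p,q$ by Lemma~\ref{lem:restr}(b). Let $\mathcal D\in V_1$ be dense in $\mathbb P^\delta$. Given $p\in\mathbb P$, extend it so that $\delta\in a_p$, pick $q\le p|\delta$ in $\mathcal D$, and find $r\le p,q$ by Corollary~\ref{cor:amalg}(b). So the conditions below an element of $\mathcal D$ are dense in $\mathbb P$; one of them is in $G$, and hence $G\cap\mathcal D\ne\emptyset$.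

(b) If $p\in G$, take $r\in G$ with $r\le p$ and $\delta\in a_r$; then $r|\delta\in G^\delta$ and $r|\delta\le p$ by Lemma~\ref{lem:restr}(b). The converse holds since $G$ is closed upward.

(c) Let $\dot X$ name $X$. In $V_1$, for each $\eta<\kappa$ let $\mathcal A_\eta$ be a maximal antichain among the conditions that force $\eta\in\dot X$; then $\eta\in X$ if and only if $\mathcal A_\eta\cap G\neq\emptyset$. By Corollary~\ref{cor:amalg}(c), $\bigcup_\eta\mathcal A_\eta$ has size $\le\kappa$. If $\delta$ bounds the tops of its members, then by (b) $X$ is the set of $\eta$ such that some $q\in G^\delta$ extends some $p\in\mathcal A_\eta$.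

(d) A cofinal subset of $\kappa$ of order type $<\kappa$ in $V_2$ would lie in some $V_1[G^\delta]$, where $\kappa$ is regular by Lemma~\ref{lem:closed}(b) and (F1). The cardinal $\kappa^+$ is preserved by Corollary~\ref{cor:amalg}(c) and (F2).
\end{proof}

The last ingredient is the usual argument that ${<}\kappa$-closed forcing preserves stationary subsets of $\kappa$, carried out in the set of conditions of $\mathbb P^{\delta'}$ whose restrictions lie in a generic filter for $\mathbb P^\delta$. The point to check is that this set is closed under limits.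

\begin{lemma}\label{lem:stat}
Let $\delta<\delta'<\kappa^+$. If $T\in V_1[G^\delta]$ is a stationary subset of $\kappa$ in $V_1[G^\delta]$ and $C\in V_1[G^{\delta'}]$ is club in $\kappa$, then $C\cap T\ne\emptyset$.
\end{lemma}

\begin{proof}
Let $\dot T$ be a $\mathbb P^\delta$-name for $T$ and let $q_0\in G^\delta$ force that it is stationary. Let $\dot C$ be a $\mathbb P^{\delta'}$-name for $C$ and let $q_0'\in G^{\delta'}$ force that it is a club. Take $r_0\in G$ below $q_0$ and $q'_0$, and let $p_0=r_0|\delta'\in G^{\delta'}$. By Lemma~\ref{lem:restr}(b), $p_0\le q'_0$ and $p_0\le q_0$, so $\delta\in a_{p_0}$ and $p_0|\delta\le q_0$. In $V_1$ let $\mathcal D$ be the set of $r\le p_0$ in $\mathbb P^{\delta'}$ for which there is $c<\kappa$ with $r\Vdash_{\mathbb P^{\delta'}}c\in\dot C$ and $r|\delta\Vdash_{\mathbb P^\delta}c\in\dot T$. It suffices to show that $\mathcal D$ is dense below $p_0$ in $\mathbb P^{\delta'}$. For then there is $r\in\mathcal D\cap G^{\delta'}$, we have $r|\delta\in G^\delta$, and $c\in C\cap T$.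

Fix $p\le p_0$ in $\mathbb P^{\delta'}$. Let $K$ be $\mathbb P^\delta$-generic over $V_1$ with $p|\delta\in K$. We find $r\in\mathcal D$ below $p$ by working in $V_1[K]$. Let
\[
Q=\{r\in\mathbb P^{\delta'}:r\le p\text{ and }r|\delta\in K\};
\]
then $p\in Q$.

\emph{Step 1: if $r\in Q$ and $\mathcal E\in V_1$ is dense in $\mathbb P^{\delta'}$ below $r$, then some $r'\le r$ is in $\mathcal E\cap Q$.} The set $\{r'|\delta:r'\in\mathcal E,\ r'\le r\}\in V_1$ is dense below $r|\delta$ in $\mathbb P^\delta$: given $q\le r|\delta$ in $\mathbb P^\delta$, Corollary~\ref{cor:amalg}(b) gives $r''\le r,q$ with top $\delta'$; take $r'\le r''$ in $\mathcal E$; then $r'|\delta\le q$ by Lemma~\ref{lem:restr}(b). As $r|\delta\in K$, this set meets $K$.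

\emph{Step 2: if $\theta<\kappa$ is a limit and $\langle p_i:i<\theta\rangle\in V_1[K]$ is strictly decreasing in $Q$, then the sequence is in $V_1$ and its limit $p^*$ is in $Q$.} The sequence is in $V_1$ by Lemma~\ref{lem:closed}(b) and (F1). The conditions $p_i|\delta$ decrease by Lemma~\ref{lem:restr}(c), and strictly so because their heights $\lambda_{p_i}$ increase strictly. Since $a_{p_i|\delta}=a_{p_i}\cap(\delta+1)$, the formulas in Lemma~\ref{lem:closed}(b) show that $p^*|\delta$ is the limit of $\langle p_i|\delta:i<\theta\rangle$. By Corollary~\ref{cor:amalg}(a) and genericity there is $q\in K$ of height $\ge\lambda_{p^*}$. It is compatible with each $p_i|\delta\in K$, so $q\le p_i|\delta$ by Lemma~\ref{lem:closed}(a), and $q\le p^*|\delta$ by Lemma~\ref{lem:closed}(c). Hence $p^*|\delta\in K$.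

\emph{Step 3.} In $V_1[K]$ build a strictly decreasing sequence $\langle p_i:1\le i<\kappa\rangle$ in $Q$ and an increasing continuous sequence $\langle c_i:1\le i<\kappa\rangle$ of ordinals below $\kappa$. Let $p_1=p$ and $c_1=0$. Given $p_i$ and $c_i$, apply Step~1 to the set of conditions of height $>\lambda_{p_i}$ that force $c\in\dot C$ for some $c>c_i$, to get $p_{i+1}$ and $c_{i+1}$. At limit $i$ let $p_i$ be the limit given by Step~2 and $c_i=\sup_{j<i}c_j$, which is below $\kappa$ because $\kappa$ is regular in $V_1[K]$; then $p_i\Vdash c_i\in\dot C$, since $p_i$ forces that $\dot C$ is closed and contains $c_{j+1}$ for all $j<i$ with $j\geq1$. The set $\{c_i:i\text{ limit}\}$ is a club in $V_1[K]$, and $\dot T^K$ is stationary there because $p|\delta\le p_0|\delta\le q_0$. So $c_i\in\dot T^K$ for some limit $i$. Take $q\in K$ with $q\le p_i|\delta$ and $q\Vdash c_i\in\dot T$. Corollary~\ref{cor:amalg}(b) gives $r\le p_i$ with top $\delta'$ and $r|\delta\le q$. Then $r\le p$ and $r\in\mathcal D$.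
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Let $\kappa$ be ineffable. Force with $\mathbb S$ and call the extension $V$; by Lemma~\ref{lem:square}, $\kappa$ is ineffable in $V$ and $\square_\kappa$ holds. Then force with $R_\kappa$ and with $\mathbb P$ to obtain $V_1$ and $V_2$ as in Section~\ref{sec:main}.

\emph{$\kappa$ is ineffable in $V_2$.} It is regular and uncountable by Lemma~\ref{lem:factor}(d). Let $\langle A_\alpha:\alpha<\kappa\rangle\in V_2$ with $A_\alpha\subseteq\alpha$. A bijection between $\kappa\times\kappa$ and $\kappa$ in $V_1$ codes the sequence by a subset of $\kappa$, so by Lemma~\ref{lem:factor}(c) it lies in $V_1[G^\delta]$ for some $\delta\in[\kappa,\kappa^+)$. By Lemmas~\ref{lem:factor}(a) and~\ref{lem:isCohen} there is $A\in V_1[G^\delta]$ such that $T=\{\alpha:A\cap\alpha=A_\alpha\}$ is stationary in $V_1[G^\delta]$. Every club $C\subseteq\kappa$ of $V_2$ lies in $V_1[G^{\delta'}]$ for some $\delta'>\delta$, and meets $T$ by Lemma~\ref{lem:stat}. So $T$ is stationary in $V_2$.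

\emph{The coloring.} For $\alpha<\kappa^+$ let $f_\alpha=\bigcup\{F_p(\alpha,\cdot):p\in G,\ \alpha\in a_p\}$. This is a function because $G$ is a filter, and its domain is $\kappa$ because $G$ contains conditions of arbitrarily large height that have $\alpha$ as a row. Let $\alpha<\beta<\kappa^+$ and pick $p\in G$ with $\alpha,\beta\in a_p$. For $\nu\in[\lambda_p,\kappa)$ take $p'\le p$ in $G$ of height $>\nu$. By (P3), $F_{p'}(\cdot,\nu)\restriction a_p$ is good, so $D(\alpha,\beta)\le f_\alpha(\nu)+f_\beta(\nu)$ by (G3). Thus~\eqref{eq:dom} holds with $\lambda=\lambda_p$. By Lemma~\ref{lem:factor}(d), (D2) holds in $V_2$, and Proposition~\ref{prop:reduce} shows that $c(\alpha,\nu)=f_\alpha(\nu)$ has the property stated in the theorem. If $c$ has the constant value $n$ on $A\times B$ with $\operatorname{otp}B=\kappa$, then $\operatorname{otp}A\le\kappa^{2n}+1<\kappa^\omega$. Hence $\binom{\kappa^+}{\kappa}\not\rightarrow\binom{\kappa^\omega}{\kappa}_\omega$ in $V_2$. \qed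

\section{Ramsey cardinals: proof of Theorem~\ref{thm:C}}\label{sec:proofC}

Like ineffability, being Ramsey can be verified in the intermediate models $V_1[G^\delta]$, and here no stationary set has to be preserved. We show that $\kappa$ is measurable in these models and use the textbook fact that measurable cardinals are Ramsey.

We recall what is needed about elementary embeddings. If $j:V\to M$ is the ultrapower embedding by a normal measure on $\kappa$, then $j$ is the identity on $V_\kappa$, $j(\kappa)>\kappa$, $M$ is closed under $\kappa$-sequences, and every ordinal below $j(\kappa^+)$ is represented by a function from $\kappa$ to $\kappa^+$. If $j:N\to N'$ is elementary, $G$ is $P$-generic over $N$, $G'$ is $j(P)$-generic over $N'$ and $j[G]\subseteq G'$, then $\dot x^G\mapsto j(\dot x)^{G'}$ is an elementary embedding $N[G]\to N'[G']$ that extends $j$. If a model $W$ defines an elementary embedding $j$ of $W$ into a transitive class with critical point $\kappa$, then $\{X\subseteq\kappa:\kappa\in j(X)\}$ is a measure on $\kappa$ in $W$. Finally, an inner model $N$ of ZFC that contains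 all $\kappa$-sequences of ordinals of $W$ contains all $\kappa$-sequences in $W$ of elements of $N$: enumerate in $N$ a set $V_\theta\cap N$ that contains the range, and consider the sequence of indices.

\begin{lemma}\label{lem:meas}
Let $\kappa$ be measurable and $2^\kappa=\kappa^+$ in $V$. If $G_\kappa*g$ is generic for $R_\kappa*\mathrm{Add}(\kappa,1)$, then $\kappa$ is measurable in $W=V[G_\kappa][g]$.
\end{lemma}

\begin{proof}
Let $j:V\to M$ be the ultrapower embedding by a normal measure. We lift $j$ twice, and each time we build the required generic filter inside $W$ by meeting $\kappa^+$ dense sets along a decreasing sequence. The hypothesis $2^\kappa=\kappa^+$ is used to count the dense sets: in $V$ there are $(\kappa^+)^\kappa=\kappa^+$ functions from $\kappa$ to $\kappa^+$ (cardinal exponentiation), so $|j(\kappa^+)|=\kappa^+$. The forcing has the dense subset $\mathbb A_\kappa$ of size $\kappa$, so $\kappa^+$ is the same in $V$ and $W$.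

\emph{Factoring $j(R_\kappa)$.} By elementarity $j(R_\kappa)$ is the iteration $R^M_{j(\kappa)}$ defined in $M$. Since $V_\kappa\subseteq M$ and the forcing relation for $\Delta_0$ statements is absolute, $M$ computes $R_\kappa$ and $\mathbb A_\kappa$ correctly, and $\kappa$ is an inaccessible limit of inaccessibles in $M$. By Lemma~\ref{lem:dense} in $V$ and in $M$, $\mathbb A_\kappa$ is dense in $R_\kappa*\mathrm{Add}(\kappa,1)$ as computed in either model. So $G_\kappa*g$ induces an $R^M_{\kappa+1}$-generic filter over $M$, with extension $M_1=M[G_\kappa][g]$. By (R2) in $M$, the tail $T=T^M_{\kappa,j(\kappa)}$ is ${\le}\kappa$-closed in $M_1$.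

\emph{$M_1$ is closed under $\kappa$-sequences in $W$.} Let $f\in W$ be a function from $\kappa$ to the ordinals, with name $\dot f$. The partial function that sends $(i,s)\in\kappa\times\mathbb A_\kappa$ to the value of $\dot f(i)$ decided by $s$ is a subset of $M$ of size $\le\kappa$ in $V$, so it is in $M$. Together with the generic filter it computes $f$, so $f\in M_1$.

\emph{First lift.} By the previous paragraph $T$ is ${\le}\kappa$-closed in $W$. In $M$ we have $2^{j(\kappa)}=j(\kappa^+)$, and this persists to $M_1$, an extension by a poset of size $\kappa$. As $T$ has size $j(\kappa)$ in $M_1$, it has at most $j(\kappa^+)$ dense subsets in $M_1$, and $W$ can list them in order type $\kappa^+$. Build in $W$ a decreasing sequence of length $\kappa^+$ that meets them all; a limit stage below $\kappa^+$ has cofinality $\le\kappa$, so a lower bound exists. The sequence generates a filter $H\in W$ that is $T$-generic over $M_1$. Together with $G_\kappa*g$ it gives a $j(R_\kappa)$-generic filter over $M$ that contains $G_\kappa$. Since $j(p)=p$ for $p\in R_\kappa\subseteq V_\kappa$, $j$ lifts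 to $j:V[G_\kappa]\to M_2=M_1[H]$.

\emph{Second lift.} All $\kappa$-sequences of ordinals in $W$ lie in $M_1\subseteq M_2$, so $M_2$ is closed under $\kappa$-sequences in $W$. The image under $j$ of $\mathrm{Add}(\kappa,1)$ of $V[G_\kappa]$ is $P'=\mathrm{Add}(j(\kappa),1)$ of $M_2$. It is ${<}j(\kappa)$-closed in $M_2$, hence ${\le}\kappa$-closed in $W$. In $V[G_\kappa]$ the poset $\mathrm{Add}(\kappa,1)$ has size $\kappa$, and $2^\kappa=\kappa^+$ because $|R_\kappa|=\kappa$; by elementarity $P'$ has at most $j(\kappa^+)$ dense subsets in $M_2$. The function $g\in M_2$ has domain $\kappa<j(\kappa)$, so it is a condition in $P'$. A decreasing sequence of length $\kappa^+$ that starts with $g$ and meets all these dense sets generates a filter $h\in W$ that is $P'$-generic over $M_2$ with $g\in h$. If $q\in2^{<\kappa}$ and $q\subseteq g$, then $j(q)=q$, because $j$ fixes all ordinals below $\kappa$, and $q\in h$, because $q$ is weaker than $g$. So $j$ lifts to $j:W\to M_2[h]$. This embedding is definable in $W$ and has critical point $\kappa$.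
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\kappa$ be measurable with $2^\kappa=\kappa^+$. Force with $\mathbb S$ and call the extension $V$. By Lemma~\ref{lem:square}, $\kappa$ is measurable in $V$, $2^\kappa=\kappa^+$ and $\square_\kappa$ holds; by Lemma~\ref{lem:ineff}, $\kappa$ is ineffable in $V$. Form $V_1$ and $V_2$ as before. By Section~\ref{sec:proofA}, in $V_2$ the cardinal $\kappa$ is ineffable and the conclusion of Theorem~\ref{thm:A} holds.

Let $h:[\kappa]^{<\omega}\to2$ be in $V_2$. It is coded by a subset of $\kappa$, so by Lemma~\ref{lem:factor}(c) it lies in $V_1[G^\delta]$ for some $\delta\in[\kappa,\kappa^+)$. By Lemmas~\ref{lem:isCohen} and~\ref{lem:meas}, $\kappa$ is measurable, hence Ramsey, in $V_1[G^\delta]$. So there is $H\in V_1[G^\delta]$ of order type $\kappa$ such that $h$ is constant on $[H]^n$ for each $n$. This remains true in $V_2$, where $\kappa$ is still a cardinal. Thus $\kappa$ is Ramsey in $V_2$.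
\end{proof}

\begin{remark}
In this model $\kappa$ is measurable in every $V_1[G^\delta]$ with $\kappa\le\delta<\kappa^+$, and every subset of $\kappa$ in $V_2$ lies in one of these models. Yet $\kappa$ is not measurable in $V_2$, by Theorem~\ref{thm:B}.
\end{remark}

\begin{thebibliography}{1}

\bibitem{GS}
Shimon Garti and Saharon Shelah, \emph{Aristotelian poetry}, arXiv:2109.04682 (2021).

\end{thebibliography}
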